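\title{Linear independence of $g$-vectors for generically $\tau$-reduced components of module varieties}


\begin{abstract}
Let $A$ be a finite-dimensional algebra with $n(A)$ simple modules over an algebraically closed field of arbitrary characteristic. Every irreducible component of a variety of $A$-modules is the closure of a direct sum of indecomposable components. We prove that for a generically $\tau$-reduced component the $g$-vectors of the distinct indecomposable summands are linearly independent, so that at most $n(A)$ distinct summands occur. This answers a question from a paper of Gei{\ss}, Labardini-Fragoso and Schr\"oer. The key step is a saturation property of general maps between projective modules. It is proved by twisting such maps with a division algebra and counting Galois orbits of stable modules on a curve. We also describe the components for which the bound $n(A)$ is attained.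
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $K$ is an algebraically closed field of arbitrary characteristic, $A$ is a finite-dimensional $K$-algebra, modules are finite-dimensional left modules, and $n=n(A)$ is the number of isomorphism classes of simple $A$-modules. We write $\hom$ for $\dim\operatorname{Hom}$ and $D=\operatorname{Hom}_K(-,K)$.

\subsection{Components and their direct sums}
For $d\ge 0$ let $\operatorname{mod}(A,d)$ be the affine variety of $K$-algebra homomorphisms $M\colon A\to\operatorname{Mat}_d(K)$, that is, of $A$-module structures on $K^d$. The group $G_d=\operatorname{GL}_d(K)$ acts by conjugation. The orbit $\mathcal O_M$ is the isomorphism class of $M$, and $\dim\mathcal O_M=d^2-\dim\operatorname{End}_A(M)$. Let $\operatorname{Irr}(A,d)$ be the set of irreducible components of $\operatorname{mod}(A,d)$ and $\operatorname{Irr}(A)=\bigcup_{d\ge0}\operatorname{Irr}(A,d)$.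

For $Z_i\in\operatorname{Irr}(A,d_i)$, $1\le i\le t$, and $d=d_1+\dots+d_t$, let $Z_1\oplus\dots\oplus Z_t\subseteq\operatorname{mod}(A,d)$ be the set of all $g.(M_1\oplus\dots\oplus M_t)$ with $g\in G_d$ and $M_i\in Z_i$, and let $Z^a$ be the $a$-fold sum $Z\oplus\dots\oplus Z$. A component is \emph{indecomposable} if it contains a dense set of indecomposable modules. By a result of Crawley-Boevey and Schr\"oer, every $Z\in\operatorname{Irr}(A)$ can be written in a unique way as
\begin{equation}\label{eq:CBS}
Z=\overline{Z_1^{a_1}\oplus\dots\oplus Z_t^{a_t}}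
\end{equation}
with pairwise different indecomposable components $Z_1,\dots,Z_t$ and $a_1,\dots,a_t\ge1$. We put $\Sigma(Z)=t$. This number counts the kinds of indecomposable summands of a general module in $Z$.

\subsection{Generically $\tau$-reduced components}
Let $\nu=D\operatorname{Hom}_A(-,A)$ be the Nakayama functor. If $Q_1\to Q_0\to M\to0$ is a minimal projective presentation, the Auslander--Reiten translate of $M$ is $\tau_AM=\ker(\nu Q_1\to\nu Q_0)$. A module is \emph{$\tau$-rigid} if $\operatorname{Hom}_A(M,\tau_AM)=0$. For $Z,Z_1,Z_2\in\operatorname{Irr}(A)$ put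
\begin{align*}
c(Z)&=\min\{\dim Z-\dim\mathcal O_M: M\in Z\},\\
E(Z)&=\min\{\hom_A(M,\tau_AM):M\in Z\},\\
E(Z_1,Z_2)&=\min\{\hom_A(M_2,\tau_AM_1):(M_1,M_2)\in Z_1\times Z_2\}.
\end{align*}
The number $c(Z)$ is the codimension of a general orbit, so it is the number of parameters on which a general module in $Z$ depends. The number $E(Z)$ is the number of parameters that are available to deform a minimal presentation $Q_1\to Q_0$ of a general module inside $\operatorname{Hom}_A(Q_1,Q_0)$. One always has $c(Z)\le E(Z)$, and
\[
\operatorname{Irr}^\tau(A)=\{Z\in\operatorname{Irr}(A):c(Z)=E(Z)\}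
\]
is the set of \emph{generically $\tau$-reduced} components. Proposition~\ref{prop:dense} gives the meaning of the equality: it holds exactly when the presentations of the modules in $Z$ are dense in $\operatorname{Hom}_A(Q_1,Q_0)$. In $E(Z,Z)$ the two modules vary independently, so $E(Z,Z)\le E(Z)$, and the inequality can be strict (Example~\ref{ex:kroncomp}).

Cerulli Irelli, Labardini-Fragoso and Schr\"oer proved that $\Sigma(Z)\le n(A)$ for all $Z\in\operatorname{Irr}^\tau(A)$ with $E(Z,Z)=0$. The following question is posed in \cite{GLS}.

\medskip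
\noindent\textbf{Question.} \emph{Does $\Sigma(Z)\le n(A)$ hold for all $Z\in\operatorname{Irr}^\tau(A)$, for every $A$?}
\medskip

The restriction to $\operatorname{Irr}^\tau(A)$ cannot be dropped.

\begin{example}\label{ex:dual}
Let $A=K[x]/(x^2)$, so $n=1$, and let $S$ be the simple module. Then $\operatorname{mod}(A,d)=\{X\in\operatorname{Mat}_d(K):X^2=0\}$. For $d=1,2,3$ all such $X$ have rank at most $1$, and the variety is the closure of the orbit of $S$, $A$, $A\oplus S$, respectively. Hence $Z=\operatorname{mod}(A,3)$ has $\Sigma(Z)=2>n$. Here $c(Z)=0$. The minimal presentation of $S$ is multiplication by $x$ on $A$, and $\nu A\cong A$, so $\tau_AS=\ker(x)\cong S$, while $\tau_AA=0$. The two modules in $Z$ give $\hom(A\oplus S,S)=2$ and $\hom(S^3,S^3)=9$, so $E(Z)=2$ and $Z$ is not generically $\tau$-reduced.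
\end{example}

\subsection{Results}
Let $P_s=Ae_s$, $1\le s\le n$, be the indecomposable projective modules up to isomorphism, with primitive idempotents $e_s$, and let $S_s=\operatorname{top}P_s$. We identify $K_0(\operatorname{proj}A)$ with $\mathbb Z^n$ through the basis $[P_1],\dots,[P_n]$. The terms $Q_1,Q_0$ of a minimal presentation are constant on a dense open subset of a component $Z$ (Section~\ref{sec:comp}). For $Z\in\operatorname{Irr}^\tau(A)$ the vector $[Q_0]-[Q_1]\in\mathbb Z^n$ is the \emph{$g$-vector} of $Z$. The components $Z_i$ in the decomposition \eqref{eq:CBS} of a generically $\tau$-reduced component are again generically $\tau$-reduced (Lemma~\ref{lem:summands}), so they have $g$-vectors. These lie in a lattice of rank $n$, which suggests the bound $n$ and a reason for it.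

\begin{theorem}\label{thm:main}
Let $Z=\overline{Z_1^{a_1}\oplus\dots\oplus Z_t^{a_t}}\in\operatorname{Irr}^\tau(A)$ be as in \eqref{eq:CBS}. Then the $g$-vectors of $Z_1,\dots,Z_t$ are linearly independent. In particular $\Sigma(Z)=t\le n(A)$. If $E(Z,Z)=0$, these $g$-vectors form part of a $\mathbb Z$-basis of $\mathbb Z^n$.
\end{theorem}

\begin{theorem}\label{thm:extremal}
Let $Z\in\operatorname{Irr}^\tau(A)$. If $c(Z)>0$, then $\Sigma(Z)\le n(A)-1$. Moreover, $\Sigma(Z)=n(A)$ if and only if $Z=\overline{\mathcal O_M}$ for a $\tau$-rigid module $M$ with exactly $n(A)$ pairwise non-isomorphic indecomposable summands. The bound $n(A)$ is attained for every $A$. For each $n\ge2$ the bound $n-1$ is attained by some $A$ with $n(A)=n$ and some $Z$ with $c(Z)>0$.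
\end{theorem}

\subsection{Outline}
Sections~\ref{sec:complexes} and~\ref{sec:comp} replace components by vectors $\alpha\in\mathbb Z^n$ and general modules by general maps in a vector space $H_\alpha$ of maps between projectives. The invariant $E(Z_1,Z_2)$ becomes a function $e(\alpha,\beta)$. A linear relation among the $g$-vectors then yields $e(m\alpha,m\alpha)=0$ for a multiple of each $g$-vector $\alpha$ that occurs, and the proof is complete once we know that this forces $e(\alpha,\alpha)=0$ (Theorem~\ref{thm:sat}). Section~\ref{sec:reduction} reduces this saturation property to a divisibility statement, Proposition~\ref{prop:div}, whose proof fills Sections~\ref{sec:twist}--\ref{sec:descent}. The method is shown for the Kronecker algebra in Example~\ref{ex:idea}. Section~\ref{sec:extremal} proves Theorem~\ref{thm:extremal}; it is not used for Theorem~\ref{thm:main}.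

\section{Dimension counts and tangent vectors}\label{sec:geom}

Varieties are reduced and may be reducible. ``General'' means ``in a suitable dense open subset''. A subset of a variety is \emph{constructible} if it is a finite union of locally closed subsets, and its dimension is that of its closure. Images of constructible sets under morphisms are constructible (Chevalley). We use the following standard facts.
\begin{itemize}
\item[(G1)] A constructible subset of an irreducible variety $X$ is dense if and only if it has dimension $\dim X$, if and only if it contains a dense open subset. So two dense constructible subsets meet, and in a finite cover by constructible subsets one member is dense.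
\item[(G2)] A general fiber of a dominant morphism $X\to X'$ of irreducible varieties has dimension $\dim X-\dim X'$. Consequently, if $\phi\colon X\to X'$ is any morphism, $W\subseteq X$ is constructible, and all nonempty fibers of $\phi|_W$ have dimension $\ge r$ (resp.\ $\le r$), then $\dim W\ge\dim\phi(W)+r$ (resp.\ $\le$).
\item[(G3)] The rank of a matrix of regular functions is lower semicontinuous, so dimensions of kernels and cokernels are upper semicontinuous. An upper semicontinuous function $X\to\mathbb Z_{\ge0}$ on an irreducible variety takes its minimum on a dense open subset. Projections $X\times X'\to X$ are open maps.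
\item[(G4)] If a connected algebraic group $G$ acts on $X$, the components of $X$ are $G$-stable, orbits are locally closed of dimension $\dim G-\dim\operatorname{Stab}$, and the boundary of an orbit consists of orbits of smaller dimension. A dense $G$-stable constructible subset of an irreducible $X$ contains a dense open $G$-stable subset, namely the union of the translates of a dense open subset.
\item[(G5)] Let $e\colon X\to\operatorname{Mat}_d(K)$ be a morphism with idempotent values. Then $\operatorname{rank}e(x)$ is locally constant, because $\operatorname{rank}e$ and $\operatorname{rank}(1-e)$ are lower semicontinuous with sum $d$. Where the rank is $r$, the images form a vector bundle: if $e(x_0)v_1,\dots,e(x_0)v_r$ is a basis of the image at $x_0$, then $e(x)v_1,\dots,e(x)v_r$ is a basis for $x$ near $x_0$.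
\end{itemize}
By (G5) the \emph{dimension vector} $\underline{\dim}\,X=(\dim e_sX)_{s}\in\mathbb Z^n$ is locally constant on $\operatorname{mod}(A,d)$. It is additive on exact sequences and nonzero for $X\neq0$, since $e_sS_s\ne0$.

Let $K[\varepsilon]$ be the ring of dual numbers, $\varepsilon^2=0$. Let $Y\subseteq\operatorname{mod}(A,d)$ be locally closed and $M\in Y$. A tangent vector $\xi\in T_MY$ is a $K[\varepsilon]$-point $M+\varepsilon\xi$ of $Y$, where $\xi\colon A\to\operatorname{Mat}_d(K)$ is linear. The equations of $\operatorname{mod}(A,d)$ vanish on $Y$, so $a\mapsto M(a)+\varepsilon\xi(a)$ is an algebra homomorphism $A\to\operatorname{Mat}_d(K[\varepsilon])$. It makes $K[\varepsilon]^d$ an $A$-module $M_\xi$ with an exact sequence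
\begin{equation}\label{eq:selfext}
0\to\varepsilon M\to M_\xi\to M\to0,\qquad \varepsilon M:=\varepsilon K[\varepsilon]^d\cong M .
\end{equation}
Let $B_M$ be the space of maps $a\mapsto xM(a)-M(a)x$ with $x\in\operatorname{Mat}_d(K)$. Then $\dim B_M=d^2-\dim\operatorname{End}_A(M)=\dim\mathcal O_M$.

\begin{lemma}\label{lem:tangent}
The sequence \eqref{eq:selfext} splits if and only if $\xi\in B_M$. If $\operatorname{Ext}^1_A(M,M)=0$, then $\overline{\mathcal O_M}$ is an irreducible component of $\operatorname{mod}(A,d)$, and the only one that contains $M$.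
\end{lemma}

\begin{proof}
A $K$-linear section has the form $v\mapsto v+\varepsilon xv$. It is $A$-linear if and only if $\xi(a)+M(a)x=xM(a)$ for all $a$. If $\operatorname{Ext}^1_A(M,M)=0$, every component $Z\ni M$ has $T_MZ\subseteq B_M$, so $\dim Z\le\dim\mathcal O_M$. Since $\mathcal O_M\subseteq Z$ by (G4), we get $Z=\overline{\mathcal O_M}$.
\end{proof}

\section{General maps between projective modules}\label{sec:complexes}

\subsection{The spaces $\mathbb E(f,X)$ and $\mathbb E(f,g)$}
A \emph{complex} is a map $f\colon Q_1\to Q_0$ of projective modules, and morphisms of complexes are chain maps. Complexes are modules over the algebra of triangular $2\times2$ matrices over $A$, so the Krull--Schmidt theorem holds for them. Put $[f]=[Q_0]-[Q_1]\in\mathbb Z^n$, $M_f=\operatorname{coker}f$ and $\tau f=\ker(\nu f)$. If $f$ is a minimal presentation of $M$, then $\tau f=\tau_AM$. For a module $X$ let $f^*\colon\operatorname{Hom}(Q_0,X)\to\operatorname{Hom}(Q_1,X)$ be composition with $f$, and put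
\[
\operatorname{Hom}(f,X)=\ker f^*=\operatorname{Hom}_A(M_f,X),\qquad \mathbb E(f,X)=\operatorname{coker}f^* .
\]
For a second complex $g\colon Q_1'\to Q_0'$ put
\[
\mathbb E(f,g)=\operatorname{Hom}(Q_1,Q'_0)\big/\bigl(g\operatorname{Hom}(Q_1,Q'_1)+\operatorname{Hom}(Q_0,Q'_0)f\bigr).
\]
The dimensions are denoted $E(f,X)$ and $E(f,g)$. They are additive in each argument and depend only on isomorphism classes. For $\alpha\in\mathbb Z^n$ put $\theta_\alpha(X)=\sum_s\alpha_s\dim e_sX$. This is additive on exact sequences.

\begin{lemma}\label{lem:E}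
Let $f,g$ be complexes and $X$ a module.
\begin{itemize}
\item[(a)] $\mathbb E(f,g)\cong\mathbb E(f,M_g)$.
\item[(b)] $\mathbb E(f,X)\cong D\operatorname{Hom}_A(X,\tau f)$.
\item[(c)] $\hom(f,X)-E(f,X)=\theta_{[f]}(X)$.
\item[(d)] If $E(g,f)=0$, every quotient $Q$ of $M_f$ has $E(g,Q)=0$ and $\theta_{[g]}(Q)\ge0$.
\item[(e)] If $E(f,g)=0$, every submodule $Q$ of $\tau f$ has $\operatorname{Hom}(g,Q)=0$ and $\theta_{[g]}(Q)\le0$.
\item[(f)] If $E(f,f)\ne0$, there is a module $N\ne0$ that is a quotient of $M_f$ and a submodule of $\tau f$.
\end{itemize}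
\end{lemma}

\begin{proof}
(a) Let $p\colon Q_0'\to M_g$ be the projection. The map $w\mapsto pw$ from $\operatorname{Hom}(Q_1,Q_0')$ to $\operatorname{Hom}(Q_1,M_g)$ is onto since $Q_1$ is projective, and it sends the subspace in the definition of $\mathbb E(f,g)$ into $\operatorname{Hom}(Q_0,M_g)f$. Conversely, if $pw=\varphi f$, lift $\varphi=pb$ with $b\colon Q_0\to Q_0'$. Then $w-bf$ has image in $\operatorname{im}g$, so $w-bf\in g\operatorname{Hom}(Q_1,Q_1')$.

(b) For projective $Q$ there are natural isomorphisms $\operatorname{Hom}_A(X,\nu Q)\cong D(\operatorname{Hom}_A(Q,A)\otimes_AX)\cong D\operatorname{Hom}_A(Q,X)$. So $D\mathbb E(f,X)=\ker D(f^*)$ is the kernel of $\operatorname{Hom}(X,\nu Q_1)\to\operatorname{Hom}(X,\nu Q_0)$.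

(c) The left side is $\hom(Q_0,X)-\hom(Q_1,X)$, and $\operatorname{Hom}(P_s,X)=e_sX$.

(d) The functor $\operatorname{Hom}(Q_1',-)$ preserves surjections, so $\mathbb E(g,Q)$ is a quotient of $\mathbb E(g,M_f)=0$. By (c), $\theta_{[g]}(Q)=\hom(g,Q)\ge0$.

(e) We have $\operatorname{Hom}(g,Q)\subseteq\operatorname{Hom}(M_g,\tau f)\cong D\mathbb E(f,g)=0$, and $\theta_{[g]}(Q)=-E(g,Q)$.

(f) By (a) and (b) there is a nonzero map $M_f\to\tau f$. Let $N$ be its image.
\end{proof}

The group $G=\operatorname{Aut}Q_0\times\operatorname{Aut}Q_1$ acts on $H=\operatorname{Hom}(Q_1,Q_0)$ by $(b,a).f=bfa^{-1}$, and its orbits are the isomorphism classes of complexes. It is open in a vector space, hence connected. The stabilizer of $f$ is open in the kernel of the linear map $(b,a)\mapsto bf-fa$, whose cokernel is $\mathbb E(f,f)$. Hence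
\begin{equation}\label{eq:orbit}
\dim G f=\dim H-E(f,f).
\end{equation}

\subsection{The spaces $H_\alpha$}
For $\alpha\in\mathbb Z^n$ let $P_0^\alpha,P_1^\alpha$ be the projective modules without common summand such that $[P_0^\alpha]-[P_1^\alpha]=\alpha$. Put $H_\alpha=\operatorname{Hom}(P_1^\alpha,P_0^\alpha)$ and $G_\alpha=\operatorname{Aut}P_0^\alpha\times\operatorname{Aut}P_1^\alpha$. A map $Q\to Q'$ of projectives is \emph{radical} if its image lies in $\operatorname{rad}Q'$. Radical maps form an ideal, and all maps $Q\to Q'$ are radical if and only if $Q$ and $Q'$ have no common summand. In particular $H_\alpha$ consists of radical maps. The terms of a direct summand $f'$ of $f\in H_\alpha$ have no common summand, so $f'$ is isomorphic to an element of $H_{[f']}$, and $f'\ne0$ as a complex if and only if $[f']\ne0$. Also $P_j^{m\alpha}=(P_j^\alpha)^m$ for $m\ge1$. Put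
\[
e(\alpha,\beta)=\min\{E(f,g):(f,g)\in H_\alpha\times H_\beta\}.
\]
By (G3) this is the value of $E(f,g)$ for general $(f,g)$. A list $\alpha_1,\dots,\alpha_q$, with repetitions allowed, is \emph{orthogonal} if $e(\alpha_k,\alpha_l)=0$ for all $k\ne l$. A vector $\alpha\ne0$ is \emph{indecomposable} if the general $f\in H_\alpha$ is an indecomposable complex. A vector $\alpha$ is \emph{rigid} if $E(f,f)=0$ for some, hence for general, $f\in H_\alpha$. By \eqref{eq:orbit} the orbit of such an $f$ is dense, hence open.

\begin{example}\label{ex:kron}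
Let $\Lambda_r$, $r\ge1$, be the path algebra of the quiver with $r$ arrows from vertex $1$ to vertex $2$. A module consists of spaces $X_1,X_2$ and $r$ linear maps $X_1\to X_2$. The projectives have $\underline{\dim}\,P_1=(1,r)$ and $\underline{\dim}\,P_2=(0,1)$, with $\operatorname{End}P_s=K$ and $\operatorname{Hom}(P_2,P_1)=K^r$. Let $\delta=(1,-1)$. Then $H_\delta=K^r$ and $\mathbb E(f,g)=K^r/(Kf+Kg)$. A complex $f\ne0$ is indecomposable, since the only possible decomposition is $(P_2\to0)\oplus(0\to P_1)$. So $\delta$ is indecomposable, $E(f,f)=r-1$ for $f\ne0$, and $e(\delta,\delta)=\max(r-2,0)$. Three cases appear: $\delta$ is rigid for $r=1$; it is not rigid but $e(\delta,\delta)=0$ for the Kronecker algebra $\Lambda_2$; and $e(\delta,\delta)\ne0$ for $r\ge3$.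
\end{example}

\begin{lemma}\label{lem:sum}
Let $\alpha_1,\dots,\alpha_q$ be an orthogonal list with sum $\alpha$. Then $P_j^\alpha\cong\bigoplus_kP_j^{\alpha_k}$ for $j=0,1$. For all dense open subsets $U_k\subseteq H_{\alpha_k}$, the image of
\[
G_\alpha\times\prod_kU_k\to H_\alpha,\qquad(g,(f_k))\mapsto g.\bigoplus_kf_k,
\]
contains a dense open subset of $H_\alpha$.
\end{lemma}

\begin{proof}
Let $k\ne l$. The subspace that is divided out in $\mathbb E(f_k,f_l)$ consists of radical maps. If $P_1^{\alpha_k}$ and $P_0^{\alpha_l}$ had a common summand, a non-radical map would exist and $E(f_k,f_l)\ne0$ for all $f_k,f_l$. So $\bigoplus_kP_1^{\alpha_k}$ and $\bigoplus_kP_0^{\alpha_k}$ have no common summand, which is the first claim. Choose $f_k\in U_k$ with $E(f_k,f_l)=0$ for all $k\ne l$; these are finitely many dense open conditions on $\prod_kH_{\alpha_k}$. With $f=\bigoplus f_k$, the differential at $(1,(f_k))$ is $(b,a,(\xi_k))\mapsto bf-fa+\bigoplus\xi_k$. Its image contains the diagonal blocks, and for $k\neq l$ it contains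
\[
f_l\operatorname{Hom}(P_1^{\alpha_k},P_1^{\alpha_l})+\operatorname{Hom}(P_0^{\alpha_k},P_0^{\alpha_l})f_k=\operatorname{Hom}(P_1^{\alpha_k},P_0^{\alpha_l}).
\]
A morphism of smooth irreducible varieties with surjective differential at one point is dominant. Now apply (G1).
\end{proof}

The converse holds as well: the summands of a general complex form an orthogonal list.

\begin{proposition}\label{prop:can}
For each $\alpha$ there is a unique multiset $\operatorname{can}(\alpha)=\{\alpha_1,\dots,\alpha_q\}$ such that the general $f\in H_\alpha$ is isomorphic to $\bigoplus_kf_k$ with $f_k\in H_{\alpha_k}$ indecomposable. The $\alpha_k$ are indecomposable vectors with sum $\alpha$, and they form an orthogonal list.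
\end{proposition}

\begin{proof}
For any $\beta$, the decomposable elements of $H_\beta$ form the union of the images of finitely many maps $G_\beta\times H_{\beta'}\times H_{\beta''}\to H_\beta$. So the set $D_\beta$ of indecomposable elements is constructible and $G_\beta$-stable. The \emph{type} of $f\in H_\alpha$ is the multiset of classes of its indecomposable summands. It is well defined by Krull--Schmidt, finitely many types occur, and the elements of type $\{\alpha_k\}$ form the constructible set $G_\alpha.\prod_kD_{\alpha_k}$. By (G1) exactly one type $\{\alpha_k\}$ is dense. This gives existence and uniqueness.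

For suitable irreducible components $C_k$ of $\overline{D_{\alpha_k}}$ the map $G_\alpha\times\prod_kC_k\to H_\alpha$ is dominant. The $C_k$ are $G_{\alpha_k}$-stable. The fiber over a general point $f=g.\bigoplus f_k$ contains all $(g',(f'_k))$ with $f_k'\in G_{\alpha_k}f_k$ and $g'.\bigoplus f_k'=f$. This subset maps onto $\prod_kG_{\alpha_k}f_k$, and its fibers are cosets of $\operatorname{Stab}f$. By (G2),
\[
\dim G_\alpha+\sum_k\dim C_k-\dim H_\alpha\ge\sum_k\dim G_{\alpha_k}f_k+\dim\operatorname{Stab}f .
\]
Insert $\dim G_\alpha-\dim\operatorname{Stab}f=\dim H_\alpha-\sum_{k,l}E(f_k,f_l)$ and $\dim G_{\alpha_k}f_k=\dim H_{\alpha_k}-E(f_k,f_k)$ from \eqref{eq:orbit}. The result is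
\[
0\ge\sum_{k\ne l}E(f_k,f_l)+\sum_k(\dim H_{\alpha_k}-\dim C_k).
\]
So $E(f_k,f_l)=0$ for $k\ne l$, and $C_k=H_{\alpha_k}$, which means that $\alpha_k$ is indecomposable.
\end{proof}

An indecomposable $\alpha$ has $\operatorname{can}(\alpha)=\{\alpha\}$, and $\operatorname{can}(\alpha)=\emptyset$ only for $\alpha=0$.

\begin{corollary}\label{cor:rules}
\begin{itemize}
\item[(a)] If $e(\alpha,\beta)=0$, then $e(m\alpha,m'\beta)=0$ for all $m,m'\ge1$.
\item[(b)] If $\alpha_1,\dots,\alpha_q$ is an orthogonal list with sum $\alpha$, then $\operatorname{can}(\alpha)=\bigcup_k\operatorname{can}(\alpha_k)$ as multisets, and $e(\beta,\alpha)=\sum_ke(\beta,\alpha_k)$ and $e(\alpha,\beta)=\sum_ke(\alpha_k,\beta)$ for all $\beta$.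
\item[(c)] If $e(\alpha,\alpha)=0$, then $e(\gamma,\gamma')=0$ for all $\gamma,\gamma'\in\operatorname{can}(\alpha)$, including $\gamma=\gamma'$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) If $E(f,g)=0$, then $E(f^m,g^{m'})=0$, and $f^m\in H_{m\alpha}$, $g^{m'}\in H_{m'\beta}$.

(b) Apply Lemma~\ref{lem:sum} with $U_k$ consisting of complexes of type $\operatorname{can}(\alpha_k)$; this gives the first claim. For general $(g,(f_k))\in H_\beta\times\prod H_{\alpha_k}$ we have $e(\beta,\alpha)\le E(g,\bigoplus f_k)=\sum_ke(\beta,\alpha_k)$. For general $(g,f)\in H_\beta\times H_\alpha$ we have $f\cong\bigoplus f_k$ with $f_k\in H_{\alpha_k}$, so $e(\beta,\alpha)=\sum_kE(g,f_k)\ge\sum_ke(\beta,\alpha_k)$. Exchanging the arguments gives the last formula.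

(c) By (b), $e(\alpha,\alpha)=\sum_{k,l}e(\alpha_k,\alpha_l)$ for $\operatorname{can}(\alpha)=\{\alpha_1,\dots,\alpha_q\}$.
\end{proof}

\section{From components to $g$-vectors}\label{sec:comp}

\begin{lemma}\label{lem:usc}
The functions $\hom(M,N)$, $\dim\operatorname{Ext}^1(M,S_s)$ and $\hom(N,\tau_AM)$ are upper semicontinuous in $(M,N)\in\operatorname{mod}(A,d)\times\operatorname{mod}(A,d')$. In a minimal presentation $f\colon Q_1\to Q_0$ of $M$, the multiplicity of $P_s$ is $\hom(M,S_s)$ in $Q_0$ and $\dim\operatorname{Ext}^1(M,S_s)$ in $Q_1$.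
\end{lemma}

\begin{proof}
As $\operatorname{End}S_s=K$, the multiplicity of $P_s$ in a projective $Q$ is $\hom(Q,S_s)$. Let $\Omega M=\operatorname{im}f\subseteq\operatorname{rad}Q_0$. Projective covers give $\hom(Q_0,S_s)=\hom(M,S_s)$ and $\hom(Q_1,S_s)=\hom(\Omega M,S_s)$. The latter is $\dim\operatorname{Ext}^1(M,S_s)$ because every map $Q_0\to S_s$ vanishes on $\Omega M$.

The space $\operatorname{Hom}_A(M,N)$ is the kernel of a matrix whose entries are regular in $(M,N)$. The bar resolution computes $\operatorname{Ext}^*(M,S_s)$ by a complex $C^j=\operatorname{Hom}_K(A^{\otimes j}\otimes M,S_s)$ with differentials $d^j$ regular in $M$. Thus $\dim\operatorname{Ext}^1(M,S_s)=\dim C^1-\operatorname{rank}d^1-\operatorname{rank}d^0$ is upper semicontinuous, and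
\[
\alpha_s(M):=\hom(M,S_s)-\dim\operatorname{Ext}^1(M,S_s)=\dim C^0-\dim C^1+\operatorname{rank}d^1
\]
is lower semicontinuous. By Lemma~\ref{lem:E}(b),(c), $\hom(N,\tau_AM)=\hom(M,N)-\sum_s\alpha_s(M)\dim e_sN$, and $\dim e_sN$ is locally constant.
\end{proof}

Hence $c(Z)$, $E(Z)$ and $E(Z_1,Z_2)$ are the values at general points. Let $Z\in\operatorname{Irr}(A,d)$. A dense open $G_d$-stable subset $Z^\circ\subseteq Z$ is \emph{admissible} if on $Z^\circ$ the minimal presentation has constant terms $Q_1,Q_0$, and $\dim\mathcal O_M=\dim Z-c(Z)$ and $\hom(M,\tau_AM)=E(Z)$. Admissible subsets exist by Lemma~\ref{lem:usc}, and every dense open $G_d$-stable subset of an admissible subset is admissible. Put $H=\operatorname{Hom}(Q_1,Q_0)$ and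
\[
V(Z^\circ)=\{f\in H:\ M_f\cong M\text{ for some }M\in Z^\circ\}.
\]

\begin{proposition}\label{prop:dense}
Let $Z\in\operatorname{Irr}(A,d)$ and let $Z^\circ$ be admissible. Then $V(Z^\circ)$ is constructible, $E(f,f)=E(Z)$ for $f\in V(Z^\circ)$, and
\[
\dim V(Z^\circ)=\dim H-E(Z)+c(Z).
\]
In particular $c(Z)\le E(Z)$. If $Z\in\operatorname{Irr}^\tau(A)$ has $g$-vector $\alpha$, then $H=H_\alpha$ and $V(Z^\circ)$ is dense in $H_\alpha$. A component in $\operatorname{Irr}^\tau(A)$ is determined by its $g$-vector.
\end{proposition}

\begin{proof}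
Let $\mathcal W$ be the variety of triples $(f,p,M)$ with $M\in Z^\circ$ and $Q_1\xrightarrow{f}Q_0\xrightarrow{p}M\to0$ exact. Its image in $H$ is $V=V(Z^\circ)$. For $f\in V$, the group $G_d$ acts simply transitively on the linear surjections $p\colon Q_0\to K^d$ with kernel $\operatorname{im}f$, and $p$ determines $M$. So the fibers of $\mathcal W\to V$ have dimension $d^2$.

Fix $M\in Z^\circ$. A surjection onto a module from a projective that is isomorphic to its projective cover is a projective cover. So every $(f,p)$ over $M$ is a minimal presentation. Hence $E(f,f)=\hom(M,\tau_AM)=E(Z)$ by Lemma~\ref{lem:E}(a),(b), and the fiber over $M$ is one orbit of $G=\operatorname{Aut}Q_0\times\operatorname{Aut}Q_1$ under $(b,a).(f,p)=(bfa^{-1},pb^{-1})$. Every automorphism of $M$ lifts to an automorphism of the minimal presentation, so $\operatorname{Stab}(f)\to\operatorname{Aut}M$ is onto, and its kernel is $\operatorname{Stab}(f,p)$. By \eqref{eq:orbit} the fiber has dimension $\dim H-E(Z)+\dim\operatorname{End}M$. By (G2),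
\[
\dim V=\dim Z+\dim H-E(Z)+\dim\operatorname{End}M-d^2=\dim H-E(Z)+c(Z).
\]
If $c(Z)=E(Z)$, then $V$ is dense in $H$. It lies in the subspace of radical maps, so all maps in $H$ are radical, $Q_1$ and $Q_0$ have no common summand, and $H=H_\alpha$.

Let $Z'\in\operatorname{Irr}^\tau(A)$ have the same $g$-vector $\alpha$, and let $V'\subseteq H_\alpha$ be the corresponding set. Then $V\cap V'$ is dense and constructible; in particular $Z'\subseteq\operatorname{mod}(A,d)$. The preimage of $V\cap V'$ in $\mathcal W$ has dimension $\dim H+d^2=\dim\mathcal W$. The fibers of $\mathcal W\to Z^\circ$ have dimension $\dim\mathcal W-\dim Z$, so the image of this preimage in $Z^\circ$ has dimension $\dim Z$. The image lies in $Z'$. Hence $Z\subseteq Z'$, and so $Z=Z'$.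
\end{proof}

For $n=1$ the absence of common summands forces $Q_1=0$ when $d>0$. So the general module of a generically $\tau$-reduced component is projective and $\Sigma(Z)\le1$.

\begin{example}\label{ex:kroncomp}
Let $A=\Lambda_r$ with $r\ge2$, and let $Z\subseteq\operatorname{mod}(A,r)$ be the set of modules with dimension vector $(1,r-1)$. It is open and closed, and it is the image of $G_r\times K^{r(r-1)}$, so it is a component. The map $M\mapsto(M(e_1),M(e_2))$ has image $G_r/(\operatorname{GL}_1\times\operatorname{GL}_{r-1})$ and fibers $K^{r(r-1)}$, so $\dim Z=r^2-1-(r-1)^2+r(r-1)$. On the dense open set where the images of the $r$ maps span $X_2$, the modules are the cokernels $M_f$ with $0\ne f\in H_\delta$, the complex $f$ is a minimal presentation, and $\operatorname{End}M_f\subseteq\operatorname{Hom}(P_1,M_f)=K$. Hence $c(Z)=r(r-1)-(r-1)^2=r-1=E(f,f)=E(Z)$. So $Z\in\operatorname{Irr}^\tau(A)$ has $g$-vector $\delta$, and $E(Z,Z)=\max(r-2,0)$. For $r\ge3$ the hypothesis $E(Z,Z)=0$ of the known result fails.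
\end{example}

The next lemma is due to Cerulli Irelli, Labardini-Fragoso and Schr\"oer.

\begin{lemma}\label{lem:summands}
Let $Z=\overline{Z_{(1)}\oplus\dots\oplus Z_{(q)}}\in\operatorname{Irr}^\tau(A)$ with indecomposable components $Z_{(k)}$, repetitions allowed. Then $Z_{(k)}\in\operatorname{Irr}^\tau(A)$ for all $k$, $E(Z_{(k)},Z_{(l)})=0$ for $k\ne l$, and $E(Z)=\sum_kE(Z_{(k)})$.
\end{lemma}

\begin{proof}
Consider the dominant map $G_d\times\prod_kZ_{(k)}\to Z$ and the image $M$ of a general point $(g,(M_k))$. The fiber over $M$ contains all $(g',(M_k'))$ with $M_k'\in\mathcal O_{M_k}$ and $g'.\bigoplus M'_k=M$, a set of dimension $\sum_k\dim\mathcal O_{M_k}+\dim\operatorname{End}M$. By (G2), $\dim Z\le\dim\mathcal O_M+\sum_k(\dim Z_{(k)}-\dim\mathcal O_{M_k})$, that is, $c(Z)\le\sum_kc(Z_{(k)})$. A direct sum of minimal presentations is minimal, so $\tau_A$ is additive and $E(Z)=\sum_{k,l}\hom(M_l,\tau_AM_k)$. Therefore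
\[
\sum_kE(Z_{(k)})+\sum_{k\ne l}E(Z_{(k)},Z_{(l)})\le E(Z)=c(Z)\le\sum_kc(Z_{(k)})\le\sum_kE(Z_{(k)}),
\]
and equality holds throughout.
\end{proof}

\begin{corollary}\label{cor:gvec}
Let $Z\in\operatorname{Irr}^\tau(A)$ be as in \eqref{eq:CBS}, and let $\alpha_i$ be the $g$-vector of $Z_i$. Then $\alpha_1,\dots,\alpha_t$ are distinct indecomposable vectors that form an orthogonal list. If $E(Z,Z)=0$, then also $e(\alpha_i,\alpha_i)=0$ for all $i$.
\end{corollary}

\begin{proof}
The $\alpha_i$ are distinct by Proposition~\ref{prop:dense}. The decomposable modules form a finite union of sets of the form $G_d.(\operatorname{mod}(A,d')\times\operatorname{mod}(A,d''))$, so the indecomposable modules in $Z_i$ form a dense constructible $G_d$-stable set. By (G4) we can choose $Z_i^\circ$ inside it. A minimal presentation $f$ of an indecomposable module is an indecomposable complex: if $f=f'\oplus f''$ with $M_{f''}=0$, then the radical map $f''$ is onto, so $Q_0''=0$; then $Q_1''\subseteq\ker f\subseteq\operatorname{rad}Q_1$, so $Q''_1=0$. As $V(Z_i^\circ)$ is dense in $H_{\alpha_i}$ and $P_0^{\alpha_i}\neq0$,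 the vector $\alpha_i$ is indecomposable. For general $(M,M')\in Z_i^\circ\times Z_j^\circ$ with minimal presentations $f\in H_{\alpha_i}$, $f'\in H_{\alpha_j}$ we have $E(f,f')=\hom(M',\tau_AM)=E(Z_i,Z_j)$. This is $0$ for $i\ne j$ by Lemma~\ref{lem:summands}. If $E(Z,Z)=0$, a general pair in $Z\times Z$ has summands $M,M'\in Z_i$ with $\hom(M',\tau_AM)=0$, so $E(Z_i,Z_i)=0$ and $e(\alpha_i,\alpha_i)=0$.
\end{proof}

\section{Reduction to a divisibility statement}\label{sec:reduction}

Let $\alpha_1,\alpha_2,\alpha_3$ be distinct indecomposable vectors that form an orthogonal list, and suppose $2\alpha_1=\alpha_2+\alpha_3$. Corollary~\ref{cor:rules} gives $\operatorname{can}(2\alpha_1)=\{\alpha_2,\alpha_3\}$. If $e(\alpha_1,\alpha_1)=0$, it also gives $\operatorname{can}(2\alpha_1)=\{\alpha_1,\alpha_1\}$, and we have a contradiction. If $e(\alpha_1,\alpha_1)\ne0$, the list $\alpha_1,\alpha_1$ is not orthogonal and the rules of Section~\ref{sec:complexes} do not determine $\operatorname{can}(2\alpha_1)$. The following proposition excludes such relations.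

\begin{proposition}\label{prop:div}
Let $h_1,\dots,h_t$ be distinct indecomposable vectors with $e(h_i,h_j)=0$ for all $i,j$, including $i=j$. Let $m\ge1$, $c_i\in\mathbb Z$ and $\alpha\in\mathbb Z^n$ with $\sum_ic_ih_i=m\alpha$. Then $m\mid c_i$ for all $i$.
\end{proposition}

We derive Theorem~\ref{thm:main} from it first.

\begin{theorem}[Saturation]\label{thm:sat}
If $e(m\alpha,m\alpha)=0$ for some $m\ge1$, then $e(\alpha,\alpha)=0$.
\end{theorem}

\begin{proof}
Let $\operatorname{can}(m\alpha)$ consist of distinct vectors $h_i$ with multiplicities $c_i$. By Corollary~\ref{cor:rules}(c), $e(h_i,h_j)=0$ for all $i,j$. By Proposition~\ref{prop:div}, $\alpha$ is the sum of the orthogonal list in which $h_i$ occurs $c_i/m$ times. Corollary~\ref{cor:rules}(b) gives $e(\alpha,\alpha)=\sum_{i,j}(c_i/m)(c_j/m)e(h_i,h_j)=0$.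
\end{proof}

For $\Lambda_r$ with $r\ge3$ the theorem predicts $e(m\delta,m\delta)\ne0$ for all $m$. Indeed, $\mathbb E(f,g)$ is then the quotient of a space of dimension $rm^2$ by a subspace of dimension at most $2m^2$.

\begin{theorem}\label{thm:indep}
Let $\alpha_1,\dots,\alpha_t$ be distinct indecomposable vectors with $e(\alpha_i,\alpha_j)=0$ for $i\ne j$. Then they are linearly independent. If also $e(\alpha_i,\alpha_i)=0$ for all $i$, they are part of a $\mathbb Z$-basis of $\mathbb Z^n$.
\end{theorem}

\begin{proof}
A nontrivial relation can be written as $\gamma:=\sum_{i\in I}a_i\alpha_i=\sum_{j\in J}b_j\alpha_j$ with $I\cap J=\emptyset$, $I\ne\emptyset$ and integers $a_i,b_j\ge1$. By Corollary~\ref{cor:rules}(a) the vectors $a_i\alpha_i$ ($i\in I$) and $b_j\alpha_j$ ($j\in J$) form an orthogonal list. By part (b),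
\begin{equation}\label{eq:twocan}
\operatorname{can}(\gamma)=\bigcup_{i\in I}\operatorname{can}(a_i\alpha_i)=\bigcup_{j\in J}\operatorname{can}(b_j\alpha_j),
\end{equation}
and this multiset is nonempty as $a_i\alpha_i\ne0$. We compute $e(\gamma,\gamma)$ in three ways with part (b). The sum over $I$ in the first argument and over $J$ in the second gives $e(\gamma,\gamma)=\sum_{i,j}e(a_i\alpha_i,b_j\alpha_j)=0$. The sum over $I$ in both arguments gives $e(a_i\alpha_i,a_i\alpha_i)=0$ for $i\in I$, and the sum over $J$ in both gives $e(b_j\alpha_j,b_j\alpha_j)=0$ for $j\in J$. By Theorem~\ref{thm:sat}, $e(\alpha_i,\alpha_i)=0$ for $i\in I\cup J$. Then $a_i$ copies of $\alpha_i$ form an orthogonal list, so $\operatorname{can}(a_i\alpha_i)$ is $\alpha_i$ with multiplicity $a_i$, and $\operatorname{can}(b_j\alpha_j)$ is $\alpha_j$ with multiplicity $b_j$. The two unions in \eqref{eq:twocan} have no common element, a contradiction.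

If all $e(\alpha_i,\alpha_i)=0$, Proposition~\ref{prop:div} says that $\mathbb Z^n/\sum_i\mathbb Z\alpha_i$ is torsion-free. It is then free, so $\sum_i\mathbb Z\alpha_i$ is a direct summand of $\mathbb Z^n$ with basis $\alpha_1,\dots,\alpha_t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Theorem~\ref{thm:indep} to the vectors of Corollary~\ref{cor:gvec}.
\end{proof}

\section{Twisting by a division algebra}\label{sec:twist}

We begin the proof of Proposition~\ref{prop:div}. Adding a multiple $bm$ to every $c_i$ and $b\sum_ih_i$ to $\alpha$, we may assume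
\[
c_i\ge2\quad\text{for all }i .
\]
Put $h=\sum_ic_ih_i=m\alpha$, $H=H_h$, $G=G_h$, $P_j=P_j^h$. The space $H$ has two descriptions. First, the list in which $h_i$ occurs $c_i$ times is orthogonal, so by Lemma~\ref{lem:sum} the general $F\in H$ is isomorphic to $\bigoplus_{j}\bigoplus_{l=1}^{c_j}f_{jl}$ with general $f_{jl}\in H_{h_j}$, and by Corollary~\ref{cor:rules}(b)
\begin{equation}\label{eq:eh}
e(h,h)=e(h,h_i)=e(h_i,h)=0 .
\end{equation}
Second, $P_j=P_j^\alpha\otimes_KK^m$ and $H=H_\alpha\otimes_K\operatorname{Mat}_m(K)$. The first description sees the numbers $c_i$, the second sees $m$. To connect them we replace $\operatorname{Mat}_m(K)$ by a division algebra $\mathbb D$ of dimension $m^2$ over its center $k$. Every $\mathbb D$-vector space has $k$-dimension divisible by $m^2$, and all divisibility in the proof comes from this fact.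

\subsection{Extension of the ground field}
For a field $K'\supseteq K$ put $A_{K'}=A\otimes_KK'$, and write $X(K')$ for the $K'$-points of a $K$-variety $X$. Points of $\operatorname{mod}(A,d)(K')$ are $A_{K'}$-module structures on $K'^d$, and points of $H_\beta(K')=H_\beta\otimes K'$ are complexes of projective $A_{K'}$-modules. Spaces of homomorphisms, of chain maps, and the spaces $\operatorname{Hom}(F,S)$ are kernels of linear maps, so they commute with field extension. Field automorphisms over $K$ act on coordinates and commute with morphisms defined over $K$. We use these facts.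
\begin{itemize}
\item[(F1)] \emph{Transfer.} Let $\Omega\supseteq K$ be algebraically closed. A statement built from polynomial equations with coefficients in $K$ by ``and'', ``or'', ``not'' and quantifiers over field elements holds in $K$ if and only if it holds in $\Omega$; that is, the inclusion is an elementary extension.
\item[(F2)] If two $A_{K'}$-modules of the same dimension become isomorphic over an extension field of $K'$, they are isomorphic. Indeed, the determinant is then a nonzero polynomial on their $\operatorname{Hom}$-space, and $K'$ is infinite.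
\item[(F3)] A nonempty smooth scheme of finite type over a separably closed field has a rational point. If $k''/k'$ is purely inseparable algebraic, then $X_{k''}\to X$ is a homeomorphism for every $k'$-scheme $X$.
\item[(F4)] A central simple $k$-algebra of dimension $m^2$ becomes isomorphic to $\operatorname{Mat}_m(k^s)$ over a separable closure $k^s$. Every $k^s$-algebra automorphism of $\operatorname{Mat}_m(k^s)$ is inner (Skolem--Noether).
\end{itemize}

\subsection{The division algebra}
Let $L_0=K(\zeta_1,\dots,\zeta_m)$, let $\sigma_0$ be the cyclic permutation of the variables, of order $m$, and let $\mathbb D=L_0((z;\sigma_0))$ be the ring of Laurent series $\sum_{j\gg-\infty}a_jz^j$ with $za=\sigma_0(a)z$.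

\begin{lemma}\label{lem:D}
The ring $\mathbb D$ is a division algebra with center $k=L_0^{\sigma_0}((z^m))\supseteq K$, and $\dim_k\mathbb D=m^2$.
\end{lemma}

\begin{proof}
A nonzero element has the form $az^j(1-y)$ with $a\in L_0^\times$ and $y$ of positive order in $z$. Its inverse is $(\sum_{i\ge0}y^i)z^{-j}a^{-1}$. The series $\sum a_jz^j$ commutes with $b\in L_0$ if and only if $a_j(\sigma_0^j(b)-b)=0$ for all $j$, and with $z$ if and only if $\sigma_0(a_j)=a_j$ for all $j$. This gives the center. Finally $\mathbb D=\bigoplus_{j=0}^{m-1}L_0((z^m))z^j$, and $[L_0((z^m)):k]=[L_0:L_0^{\sigma_0}]=m$.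
\end{proof}

No relation between $m$ and the characteristic is needed. Fix a separable closure $k^s$ inside an algebraic closure $\bar k$ of $k$, put $\Gamma=\operatorname{Gal}(k^s/k)$, and fix $\iota\colon\mathbb D\otimes_kk^s\cong\operatorname{Mat}_m(k^s)$. An element $x=\sum_aw_a\otimes\delta_a\in H_\alpha\otimes_K\mathbb D$ defines a point $\iota(x)=\sum_aw_a\otimes\iota(\delta_a)\in H(k^s)$ and a complex of $A_k$-modules
\[
\tilde x\colon P_1^\alpha\otimes_K\mathbb D\to P_0^\alpha\otimes_K\mathbb D,\qquad y\otimes\delta\mapsto\sum_aw_a(y)\otimes\delta_a\delta .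
\]
Right multiplications by elements of $\mathbb D$ are chain endomorphisms of $\tilde x$.

\begin{lemma}\label{lem:twist}
Let $U\subseteq H$ be dense open. There is $x\in H_\alpha\otimes_K\mathbb D$ with $F:=\iota(x)\in U(k^s)$. For any $x$, we have $\sigma(F)\cong F$ for all $\sigma\in\Gamma$, and $\tilde x\otimes_kk^s\cong F^m$.
\end{lemma}

\begin{proof}
A $k$-basis of $H_\alpha\otimes_K\mathbb D$ is mapped to a $k^s$-basis of $H(k^s)$. The complement of $U$ lies in the zero set of a nonzero polynomial, and a nonzero polynomial over $k^s$ does not vanish at all points with coordinates in the infinite field $k$. This gives $x$. Let $\sigma$ act entrywise on $\operatorname{Mat}_m(k^s)$. The ring automorphism $\iota(1\otimes\sigma)\iota^{-1}\sigma^{-1}$ is $k^s$-linear, so by (F4) it is conjugation by some $u\in\operatorname{GL}_m(k^s)$. For $\delta\in\mathbb D$ the element $\delta\otimes1$ is fixed by $1\otimes\sigma$, so $\iota(\delta)=u\,\sigma(\iota(\delta))u^{-1}$. Hence $F=u\,\sigma(F)u^{-1}$, where $u$ acts on $P_j^\alpha\otimes(k^s)^m$ through the second factor. Finally, $\operatorname{Mat}_m(k^s)$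 is the direct sum of its $m$ columns under left multiplication, and $x$ acts on each $P_j^\alpha\otimes(\text{column})$ as $F$.
\end{proof}

\begin{example}[The method for the Kronecker algebra]\label{ex:idea}
Let $A=\Lambda_2$, $h=c\delta$ and $\alpha=a\delta$ with $c=ma$. The conclusion $m\mid c$ is trivial here, but every step of the general proof is visible. An element $F\in H$ is a pair $(X_1,X_2)$ of $c\times c$ matrices up to $(bX_1a'^{-1},bX_2a'^{-1})$. If $X_1$ is invertible and $X_1^{-1}X_2$ has distinct eigenvalues $\mu_1,\dots,\mu_c$, then $F\cong\bigoplus_lf_l$ with $f_l=(1,\mu_l)\in H_\delta$. For $\lambda=[\lambda_1:\lambda_2]\in\mathbb P^1$ let $R_\lambda$ be the module $K\rightrightarrows K$ with maps $\lambda_1,\lambda_2$. Then $\operatorname{Hom}(P_1^c,R_\lambda)$ is the space of row vectors $\varphi\in K^c$, and $F^*\varphi=\varphi(\lambda_1X_1+\lambda_2X_2)$. So $\operatorname{Hom}(F,R_\lambda)\ne0$ if and only if $\det(\lambda_1X_1+\lambda_2X_2)=0$. This equation has $c$ simple roots, one root $[-\mu_l:1]$ for each summand $f_l$. The multiplicity $c$ has become a number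 of points on a curve.

Now let $F=\iota(x)$, where $x=(x_1,x_2)$ is a pair of $a\times a$ matrices over $\mathbb D$, chosen with $F$ as above. The roots are simple, so the $\mu_l$ lie in $k^s$, and $\Gamma$ permutes them by Lemma~\ref{lem:twist}. Let $\mu$ be one of them and $L=k(\mu)$. The kernel $\mathcal V$ of left multiplication by $x_2-\mu x_1$ on $(\mathbb D\otimes_kL)^a$ is a right $\mathbb D$-vector space. Over $k^s$ it becomes the space of $c\times m$ matrices killed by the matrix $X_2-\mu X_1$ of corank $1$, so $\dim_L\mathcal V=m$. Thus $m^2$ divides $\dim_k\mathcal V=m[L:k]$. Every $\Gamma$-orbit of roots has length divisible by $m$, and $m\mid c$.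

In general we must find a substitute for the family $R_\lambda$ (Section~\ref{sec:stable}), show that it detects each summand of type $h_i$ exactly once and that the roots are simple (Section~\ref{sec:count}), and show that the module attached to a root is defined over the field of the root (Section~\ref{sec:descent}).
\end{example}

\subsection{The rigid case}
If $h_i$ is rigid, all summands of type $h_i$ are isomorphic to one complex defined over $K$, and its multiplicity can be read off from a $\mathbb D$-vector space directly.

\begin{lemma}\label{lem:rigid}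
If $h_i$ is rigid, then $m\mid c_i$.
\end{lemma}

\begin{proof}
Let $U_j\subseteq H_{h_j}$ be dense open and consist of indecomposable complexes, with $U_i$ contained in the open orbit, and let $f\in U_i$. By Lemma~\ref{lem:sum} there is a dense open $U\subseteq H$ such that each $F\in U$ is isomorphic to some $\bigoplus f_{jl}$ with $f_{jl}\in U_j$. The statements ``each $F\in U$ is $G$-conjugate to such a sum'', ``each point of $U_i$ is conjugate to $f$'' and ``each idempotent chain endomorphism of a point of $U_j$ is $0$ or $1$'' pass to $\bar k$ by (F1). Take $x$ and $F$ as in Lemma~\ref{lem:twist}. Over $\bar k$ we get $\tilde x\cong F^m\cong f^{mc_i}\oplus F'$, where the indecomposable summands of $F'$ have classes $h_j\ne h_i$. By Krull--Schmidt, $f$ is not a summand of $F'$.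

The algebra of chain endomorphisms of $f$ is local, so it equals $K\oplus J$ with a nilpotent ideal $J$. After extension to a field $K'$ it is $K'\oplus(J\otimes K')$. Let $\chi$ be the projection onto $K'$, an algebra homomorphism whose kernel consists of the non-invertible elements. Let $\mathcal H$ and $\mathcal H'$ be the $k$-spaces of chain maps $f\otimes k\to\tilde x$ and $\tilde x\to f\otimes k$, and define the $k$-bilinear form $\beta(v,u)=\chi(vu)$ on $\mathcal H'\times\mathcal H$. Let $r_\delta$ be right multiplication by $\delta$. Then $\mathcal H$ is a right $\mathbb D$-vector space by $u\delta=r_\delta u$. The subspace $\mathcal H_0=\{u:\beta(v,u)=0\text{ for all }v\}$ is $\mathbb D$-stable because $\beta(v,u\delta)=\beta(vr_\delta,u)$. So $m^2$ divides $\dim_k\mathcal H/\mathcal H_0=\operatorname{rank}\beta$.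

The rank can be computed over $\bar k$. Write $u=(u_1,\dots,u_{mc_i},u')$ and $v=(v_1,\dots,v_{mc_i},v')$ according to $f^{mc_i}\oplus F'$. Then $\chi(v'u')=0$, since otherwise $v'u'$ is invertible and $f$ is a summand of $F'$. So $\beta(v,u)=\sum_r\chi(v_r)\chi(u_r)$ has rank $mc_i$, and $m^2\mid mc_i$.
\end{proof}

\section{A family of stable modules}\label{sec:stable}

From now until the end of Section~\ref{sec:descent} we fix an index $i$ such that $h_i$ is not rigid. The summands $f_{il}$ now move with $F$, and the Galois group may permute them. We want to mark them by test modules whose parameter space is small and whose endomorphism rings are trivial. Stability for $\theta:=\theta_h$ provides such modules.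

A module $S\ne0$ is \emph{stable} if $\theta(S)=0$ and $\theta(S')<0$ for all submodules $0\ne S'\subsetneq S$. Equivalently, $\theta(S)=0$ and proper nonzero quotients have $\theta>0$. The image of a nonzero map $S\to T$ of stable modules has $\theta\ge0$ as a quotient of $S$ and $\theta\le0$ as a submodule of $T$, so it equals $T$ and is isomorphic to $S$. Hence nonzero maps between stable modules are isomorphisms, and $\operatorname{End}S=K$ since $K$ is algebraically closed. The orbit of a stable module of dimension $d$ has dimension $d^2-1$.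

Let $\operatorname{St}_d\subseteq\operatorname{mod}(A,d)$ be the set of stable $S$ with $\operatorname{Hom}(F',S)=0$ for some $F'\in H$. It is open and $G_d$-stable. Indeed, the pairs $(S,S')$ with $S'$ a submodule of $S$ of dimension $d'$ form a closed subset of $\operatorname{mod}(A,d)\times\operatorname{Gr}_{d'}(K^d)$ on which $\theta(S')$ is locally constant by (G5). The part with $\theta(S')\ge0$ is closed, and its projection is closed because the Grassmannian is projective. So stability is an open condition. The second condition describes the projection of an open subset of $H\times\operatorname{mod}(A,d)$. Let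
\[
U_0=\{F\in H:E(F',F)=0\text{ for some }F'\in H\}.
\]
It is open by (G3), $G$-stable, and nonempty by \eqref{eq:eh}.

\begin{lemma}\label{lem:onto}
Let $F\in U_0$. Every quotient $Q$ of $M_F$ has $\theta(Q)\ge0$. If $T_1,\dots,T_q$ are pairwise non-isomorphic stable modules and $0\ne\varphi_j\in\operatorname{Hom}(F,T_j)$, then $(\varphi_j)\colon M_F\to\bigoplus_jT_j$ is surjective. In particular $q\le\dim P_0$.
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:E}(d). Let $X$ be the image of $(\varphi_j)$, so $\theta(X)\ge0$. For $q=1$ stability gives $X=T_1$. For $q>1$ the projection $X\to\bigoplus_{j<q}T_j$ is onto by induction. Its kernel $X\cap T_q$ has $\theta(X\cap T_q)=\theta(X)\ge0$, so it is $0$ or $T_q$. In the second case $X=\bigoplus_jT_j$. In the first case $\bigoplus_{j<q}T_j\cong X$ maps onto $T_q$, which gives a nonzero map $T_j\to T_q$ with $j<q$. This is impossible.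
\end{proof}

Non-rigidity of $h_i$ enters through the next lemma, which produces the test modules.

\begin{lemma}\label{lem:exist}
For general $f\in H_{h_i}$ there are $d\le\dim P_0^{h_i}$ and $S\in\operatorname{St}_d$ with $\operatorname{Hom}(f,S)\ne0$.
\end{lemma}

\begin{proof}
By \eqref{eq:eh}, for general $f$ there is $F'\in H$ with $E(f,F')=0=E(F',f)$. As $E(f,f)\ne0$, there is $N\neq0$ as in Lemma~\ref{lem:E}(f). Parts (d) and (e) give $\theta(N)=0$, and every quotient $Q$ of $N$ has $E(F',Q)=0$ and $\theta(Q)\ge0$. Let $S\ne0$ be a quotient of $N$ with $\theta(S)=0$ of minimal dimension. Its proper nonzero quotients have $\theta>0$, so $S$ is stable. Moreover $\hom(F',S)=\theta(S)+E(F',S)=0$, and $S$ is a quotient of $M_f$.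
\end{proof}

For each $d\le\dim P_0^{h_i}$ and each irreducible component $Y$ of $\operatorname{St}_d$, the set of $f\in H_{h_i}$ with $\operatorname{Hom}(f,S)\ne0$ for some $S\in Y$ is constructible. These finitely many sets cover a dense open subset. By (G1) we can \emph{fix $d$ and $Y$ such that this set is dense in $H_{h_i}$}. The variety $Y$ is irreducible and $G_d$-stable, and the dimension vector is constant on it. For a complex $f$ let $\mathcal S(f)$ be the set of isomorphism classes of $S\in Y$ with $\operatorname{Hom}(f,S)\ne0$.

\subsection{The incidence variety}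
The spaces $\operatorname{Hom}(P_j,S)$, $S\in Y$, are direct sums of spaces $e_sS$, so by (G5) they form vector bundles $\mathcal E_j$ on $Y$. Both have the same rank $r$, since $\theta(S)=0$. The maps $F^*$ define a homomorphism between the pullbacks of $\mathcal E_0$ and $\mathcal E_1$ to $U_0\times Y$. After trivializing both bundles over an open set $Y'\subseteq Y$, its determinant is a regular function $\Delta(F,S)$ on $U_0\times Y'$, and another trivialization changes $\Delta$ by a unit pulled back from $Y'$. Let $\mathcal I\subseteq U_0\times Y$ be the closed subscheme $\Delta=0$. Its points are the pairs with $\operatorname{Hom}(F,S)\ne0$, and it is $G_d$-stable. For each $S\in Y$ the function $\Delta(-,S)$ is not identically zero on $U_0$; this is the purpose of the second condition in the definition of $\operatorname{St}_d$. By the choice of $Y$, the general $F\cong\bigoplus f_{jl}$ has $\mathcal S(F)\supseteq\mathcal S(f_{i1})\ne\emptyset$, so $\mathcal I$ dominates $H$. In Example~\ref{ex:idea}, $Y$ is the set of modules isomorphic to some $R_\lambda$, and $\Delta=\det(\lambda_1X_1+\lambda_2X_2)$.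

The next lemma computes $\dim\mathcal I$ in two ways. The comparison shows that the isomorphism classes in $Y$ depend on exactly one parameter.

\begin{lemma}\label{lem:inc}
\begin{itemize}
\item[(a)] $\mathcal I$ is irreducible of dimension $\dim H+\dim Y-1$, it dominates $Y$, and $\hom(F,S)=1$ for general $(F,S)\in\mathcal I$.
\item[(b)] The fibers of $\mathcal I\to U_0$ are finite unions of $G_d$-orbits of dimension $d^2-1$, and $\dim Y=d^2$.
\item[(c)] A proper closed $G_d$-stable subset of $\mathcal I$ does not dominate $H$.
\item[(d)] The set $\mathcal I^{(2)}$ of $(F,S,S')\in U_0\times Y\times Y$ with $S\not\cong S'$ and $\operatorname{Hom}(F,S)\ne0\ne\operatorname{Hom}(F,S')$ is irreducible or empty.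
\end{itemize}
\end{lemma}

\begin{proof}
(a) Locally $\mathcal I$ is the zero set of one nonzero function on the irreducible variety $U_0\times Y$. By Krull's principal ideal theorem all its components have dimension $\dim H+\dim Y-1$. Let $\mathcal B$ be the variety of triples $(S,\varphi,F)$ with $S\in Y$, $\varphi\colon P_0\to S$ surjective, $F\in H$ and $\varphi F=0$. The pairs $(S,\varphi)$ form an open subset of $\mathcal E_0$, nonempty by Lemma~\ref{lem:onto}, so it is irreducible of dimension $\dim Y+r$ and dominates $Y$. For such a pair, $F\mapsto\varphi F$ is a surjection $H\to\operatorname{Hom}(P_1,S)$ onto a space of dimension $r$. The kernels form a vector bundle of rank $\dim H-r$ with total space $\mathcal B$. So $\mathcal B$ is irreducible of dimension $\dim Y+\dim H$ and dominates $Y$. By Lemma~\ref{lem:onto} its open part over $U_0$ maps onto $\mathcal I$ with fibers $\operatorname{Hom}(F,S)\setminus\{0\}$. Hence $\mathcal I$ is irreducible and dominates $Y$, and the general value of $\hom(F,S)$ is $\dim\mathcal B-\dim\mathcal I=1$.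

(b) The fiber over $F$ consists of at most $\dim P_0$ orbits by Lemma~\ref{lem:onto}. As $\mathcal I$ dominates $H$, (G2) gives $\dim\mathcal I=\dim H+d^2-1$. Compare with (a).

(c) Such a subset has dimension at most $\dim H+d^2-2$ and nonempty fibers of dimension $d^2-1$, so its image has dimension at most $\dim H-1$.

(d) The condition $S\not\cong S'$ is equivalent to $\operatorname{Hom}(S,S')=0$ and defines an open subset of $Y\times Y$. Over it consider the surjective maps $(\varphi,\varphi')\colon P_0\to S\oplus S'$, an open subset of a vector bundle, and over these the kernels of the surjections $H\to\operatorname{Hom}(P_1,S\oplus S')$, again a vector bundle. The total space is irreducible or empty, and so is its open part over $U_0$. This part maps onto $\mathcal I^{(2)}$ by Lemma~\ref{lem:onto}.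
\end{proof}

\section{Counting the stable modules, and simplicity of the roots}\label{sec:count}

\subsection{The count}
For each $j$ and $q$, the set of $f\in H_{h_j}$ with $|\mathcal S(f)|\ge q$ is constructible: it is the projection of the locally closed set of $(f,T_1,\dots,T_q)$ with $T_1,\dots,T_q\in Y$ pairwise non-isomorphic and all $\operatorname{Hom}(f,T_u)\ne0$. The tuples $(f_{jl})$ with $\bigoplus f_{jl}\in U_0$ form a dense open set, so the general $f\in H_{h_j}$ is a summand of some $F\in U_0$ and has $|\mathcal S(f)|\le\dim P_0$. Let $\mu_j$ be the largest $q$ for which the set above is dense. Then $|\mathcal S(f)|=\mu_j$ for general $f\in H_{h_j}$, and $\mu_i\ge1$ by the choice of $Y$.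

Let $U_j\subseteq H_{h_j}$ be dense open and consist of indecomposable $f$ with $|\mathcal S(f)|=\mu_j$. By Lemma~\ref{lem:sum}, and by Lemma~\ref{lem:inc}(a),(c) applied to the closed set $\{\hom(F,S)\ge2\}\subseteq\mathcal I$, there is a dense open $U\subseteq U_0$ such that each $F\in U$ is isomorphic to some $\bigoplus f_{jl}$ with $f_{jl}\in U_j$, and
\begin{equation}\label{eq:hom1}
\hom(F,S)=1\quad\text{for all }F\in U,\ S\in\mathcal S(F).
\end{equation}
As $\hom(F,S)=\sum\hom(f_{jl},S)$, exactly one summand $f_{jl}$ has $\operatorname{Hom}(f_{jl},S)\ne0$. We say that $S$ \emph{belongs} to it. By Krull--Schmidt, two decompositions of $F$ are related by a bijection of indices that matches isomorphic summands. It preserves $j$ because the $h_j$ are distinct. So the index $j$ of the summand to which $S$ belongs, and whether $S$ and $S'$ belong to the same summand, do not depend on the decomposition.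

\begin{lemma}\label{lem:count}
$|\mathcal S(F)|=c_i$ for all $F\in U$.
\end{lemma}

\begin{proof}
We have $|\mathcal S(F)|=\sum_jc_j\mu_j$, and we show that $\mu_j=0$ for $j\ne i$ and $\mu_i=1$. Both follow from irreducibility.

Let $\mathcal I_j$ be the set of $(F,S)\in\mathcal I$ with $F\in U$ such that $S$ belongs to a summand in $U_j$. It is the image of the constructible set of $(g,(f_{kl}),S)\in G\times\prod_kU_k^{c_k}\times Y$ with $g.\bigoplus f_{kl}\in U$ and $\operatorname{Hom}(f_{jl},S)\ne0$ for some $l$, so it is constructible. The $\mathcal I_j$ are pairwise disjoint. If $\mu_j\ge1$, then $\mathcal I_j$ maps onto $U$ with fibers of dimension $d^2-1$, so $\dim\mathcal I_j=\dim\mathcal I$ and $\mathcal I_j$ is dense in $\mathcal I$. By (G1) this happens for at most one $j$, which must be $i$.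

Let $\mathcal J_1$ (resp.\ $\mathcal J_2$) be the set of $(F,S,S')\in\mathcal I^{(2)}$ with $F\in U$ such that $S,S'$ belong to the same summand (resp.\ to different summands). These sets are disjoint. They are the images of the constructible sets of $(g,(f_{kl}),S,S')$ with $g.\bigoplus f_{kl}\in U$, $S\not\cong S'$, and $\operatorname{Hom}(f_{kl},S)\ne0\ne\operatorname{Hom}(f_{k'l'},S')$ for some equal (resp.\ different) indices $(k,l),(k',l')$. Here we use $c_i\ge2$: for $F\in U$ take $S\in\mathcal S(f_{i1})$ and $S'\in\mathcal S(f_{i2})$. Then $S\not\cong S'$ by \eqref{eq:hom1}, so $\mathcal J_2$ maps onto $U$. Suppose $\mu_i\ge2$. Then $\mathcal J_1$ maps onto $U$ as well. The nonempty fibers of $\mathcal I^{(2)}$, $\mathcal J_1$, $\mathcal J_2$ over $U_0$ are finite unions of products of two orbits, of dimension $2(d^2-1)$. So all three sets have dimension $\dim H+2(d^2-1)$, and $\mathcal J_1,\mathcal J_2$ are disjoint dense constructible subsets of the irreducible $\mathcal I^{(2)}$. This contradicts (G1).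
\end{proof}

\subsection{Smoothness}
The Galois group $\Gamma$ detects degrees of separable extensions only, so we need the $c_i$ modules attached to $F\in U(k^s)$ to be defined over $k^s$. In characteristic $0$ we have $k^s=\bar k$ and there is nothing to prove. In general it follows from the next lemma, the analog of the simplicity of the roots in Example~\ref{ex:idea}. The idea is that a multiple root yields a surjection from $M_F$ onto a non-split self-extension of $S$, and a dimension count shows that a general $F$ admits none.

\begin{lemma}\label{lem:smooth}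
After replacing $U$ by a dense open subset, the morphism of schemes $\mathcal I\cap(U\times Y)\to U$ is smooth.
\end{lemma}

\begin{proof}
Let $Y^{\mathrm{reg}}$ be the smooth locus of $Y$. By the Jacobian criterion, $\mathcal I\to U_0$ is smooth at $(F,S)$ if $S\in Y^{\mathrm{reg}}$ and the differential $d_Y\Delta$ of $\Delta(F,-)$ at $S$ is nonzero. At a zero of $\Delta$, a change of trivialization multiplies $d_Y\Delta$ by a nonzero scalar. So the set where the condition fails is well defined, closed in $\mathcal I$ and $G_d$-stable. By Lemma~\ref{lem:inc}(c) it suffices to show that it is not all of $\mathcal I$. Suppose it is. We use the notation $S_\xi$, $B_S$ of Section~\ref{sec:geom}. For $S\in Y^{\mathrm{reg}}$ we have $\dim B_S=d^2-1<d^2=\dim T_SY$. Let $\mathcal T$ be the constructible set of $(S,\xi,\varphi,F)$ with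
\[
S\in Y^{\mathrm{reg}},\quad\xi\in T_SY\setminus B_S,\quad\varphi\colon P_0\to S_\xi\text{ surjective and $A$-linear},\quad F\in H,\quad\varphi F=0 .
\]

\emph{Upper bound.} The pairs $(S,\xi)$ form a set of dimension $2d^2$. By \eqref{eq:selfext}, $\hom(P_j,S_\xi)=2r$. So $\varphi$ lies in a space of dimension $2r$, and $F$ lies in the kernel of the surjection $H\to\operatorname{Hom}(P_1,S_\xi)$, of codimension $2r$. Hence $\dim\mathcal T\le2d^2+\dim H$.

\emph{Lower bound.} The set of $(F,S)\in\mathcal I$ with $S\notin Y^{\mathrm{reg}}$ is closed, $G_d$-stable and proper by Lemma~\ref{lem:inc}(a). So for general $F\in U$ all $S\in\mathcal S(F)$ lie in $Y^{\mathrm{reg}}$, and $\mathcal S(F)\ne\emptyset$. Fix such $F$ and $S$, and let $\xi\in T_SY\setminus B_S$. Evaluate the local frames of $\mathcal E_0,\mathcal E_1$ from (G5) at the $K[\varepsilon]$-point $S+\varepsilon\xi$. By Nakayama's lemma they are $K[\varepsilon]$-bases of the projective $K[\varepsilon]$-modules $\operatorname{Hom}_A(P_j,S_\xi)$. In these bases $F^*$ is a matrix $B+\varepsilon B'$ with $B,B'\in\operatorname{Mat}_r(K)$,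 where $B$ is the matrix of $F^*$ for $S$, and
\[
\det(B+\varepsilon B')=\det B+\varepsilon\operatorname{tr}(\operatorname{adj}(B)B'),\qquad\text{so}\qquad\operatorname{tr}(\operatorname{adj}(B)B')=d_Y\Delta(\xi)=0 .
\]
By \eqref{eq:hom1}, $B$ has corank $1$; let $\ker B=K\varphi_0$. Then $\operatorname{adj}(B)\ne0$ and $B\operatorname{adj}(B)=0=\operatorname{adj}(B)B$, so $\operatorname{adj}(B)=\varphi_0\psi$ for a row vector $\psi\ne0$ with kernel $\operatorname{im}B$. Thus $\psi B'\varphi_0=0$, and there is $\varphi_1\in K^r$ with $B\varphi_1=-B'\varphi_0$. The vectors $\varphi_0+\varepsilon\varphi_1$ and $\varepsilon\varphi_0$ lie in $\ker(B+\varepsilon B')=\operatorname{Hom}(F,S_\xi)$. So this space has dimension at least $2$, and the elements with nonzero reduction modulo $\varepsilon$ form a nonempty open subset. Each such $\varphi$ is surjective. Indeed, its image $X$ maps onto $S$ by Lemma~\ref{lem:onto}, and $\theta(X\cap\varepsilon S)=\theta(X)\ge0$, so $X\cap\varepsilon S$ is $0$ or $\varepsilon S$. It is not $0$, because \eqref{eq:selfext} does not split by Lemma~\ref{lem:tangent}.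 Hence the fiber of $\mathcal T$ over $F$ has dimension at least $(d^2-1)+d^2+2$, from $S$ in its orbit, from $\xi$, and from $\varphi$. So $\dim\mathcal T\ge\dim H+2d^2+1$, a contradiction.
\end{proof}

\section{The quotient curve and descent}\label{sec:descent}

Let $S$ be one of the modules attached to $F=\iota(x)$, and let $L$ be the fixed field of the stabilizer of its isomorphism class in $\Gamma$. If $S$ is defined over a finite extension $L'$ of $k$, the argument of Example~\ref{ex:idea} gives $m\mid[L':k]$. The orbit length is $[L:k]$, so we need $L'=L$. The obstruction lies in a Brauer group, and $\operatorname{Br}(L)$ need not vanish. It is here that $\dim Y=d^2$ is decisive: the class of $S$ is a point of a curve over $K$, the obstruction lies in the Brauer group of the residue field of that point, and this group is trivial.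

\subsection{The curve}
By Rosenlicht's theorem \cite{Ros56,Ros63} there are a nonempty open $G_d$-stable subset $Y^\circ\subseteq Y$ and a surjective morphism $\pi\colon Y^\circ\to C$ onto a variety, whose fibers are exactly the $G_d$-orbits, with $K(C)=K(Y)^{G_d}$. By Lemma~\ref{lem:inc}(b), $C$ is an irreducible curve.

\begin{lemma}\label{lem:sep}
A field $\mathbb M$ is separable over the fixed field $\mathbb M^\Pi$ of any group $\Pi$ of automorphisms.
\end{lemma}

\begin{proof}
Let the characteristic be $\ell>0$. By MacLane's criterion we must show that elements $b_1,\dots,b_q\in\mathbb M^\Pi$ that are linearly independent over $(\mathbb M^\Pi)^\ell$ remain so over $\mathbb M^\ell$. Otherwise take a nontrivial relation $\sum_jy_j^\ell b_j=0$, $y_j\in\mathbb M$, with the fewest nonzero terms and with some $y_j=1$. Applying $g\in\Pi$ and subtracting gives the shorter relation $\sum_j(y_j-gy_j)^\ell b_j=0$, which is trivial. So all $y_j\in\mathbb M^\Pi$, a contradiction.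
\end{proof}

Thus $K(Y)/K(C)$ is separable, and $\pi$ is smooth on a dense open subset. The smooth locus of $\pi$ is $G_d$-stable as $\pi$ is $G_d$-invariant, and its image is open. Let $C'$ be a nonempty affine open subset of this image. Replace $C$ by $C'$ and $Y^\circ$ by $\pi^{-1}(C')$. Now $\pi$ is smooth and surjective, $C$ is affine, and the fibers are still the orbits. By Lemma~\ref{lem:inc}(a),(c), applied to the pairs with $S\notin Y^\circ$, we shrink $U$ so that $S\in Y^\circ$ whenever $(F,S)\in\mathcal I$ and $F\in U$. By (F1), for every algebraically closed $\Omega\supseteq K$: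
\begin{itemize}
\item[(T1)] For $F\in U(\Omega)$, the $S\in Y(\Omega)$ with $(F,S)\in\mathcal I(\Omega)$ are those with $\operatorname{Hom}(F,S)\ne0$. They form exactly $c_i$ orbits of $\operatorname{GL}_d(\Omega)$, lie in $Y^\circ(\Omega)$, and satisfy $\hom(F,S)=1$.
\item[(T2)] For $S,S'\in Y^\circ(\Omega)$ we have $\operatorname{End}S=\Omega$, and $\pi(S)=\pi(S')$ if and only if $S\cong S'$.
\end{itemize}
By (F2), statement (T2) holds for points with values in any field $K'\supseteq K$, with $K'$ in place of $\Omega$.

\subsection{Descent}
Recall that for a finite Galois extension $\kappa'/\kappa$ with group $\Pi$ the group $H^2(\Pi,\kappa'^\times)$ embeds in the Brauer group $\operatorname{Br}(\kappa)$, and that $H^1(\Pi,\operatorname{GL}_d(\kappa'))$ is trivial (Hilbert's Theorem 90). The Brauer group of $K$ is trivial, and so is that of the function field of a curve over $K$ (Tsen's theorem).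

\begin{lemma}\label{lem:descent}
Let $k\subseteq L\subseteq k^s$, and let $S\in Y^\circ(k^s)$ with $y:=\pi(S)\in C(L)$. Then there is an $A_L$-module $S_L$ with $S_L\otimes_Lk^s\cong S$.
\end{lemma}

\begin{proof}
Let $\kappa\subseteq L$ be the field generated over $K$ by the coordinates of $y$. It is the fraction field of the image of $K[C]\to L$. The kernel is a maximal ideal or zero, so $\kappa=K$ or $\kappa\cong K(C)$, and $\operatorname{Br}(\kappa)=0$. Let $\kappa^s$ be the separable closure of $\kappa$ in $k^s$. It is separably closed, because a separable polynomial over $\kappa^s$ splits in $k^s$ and its roots are separable over $\kappa$. The fiber of $\pi$ over $y\in C(\kappa)$ is smooth over $\kappa$ and contains the point $S$. By (F3) there is $S'\in Y^\circ(\kappa^s)$ with $\pi(S')=y$, and $S'\otimes k^s\cong S$ by (T2). Choose a finite Galois extension $\kappa'\subseteq\kappa^s$ of $\kappa$, with group $\Pi$, such that $S'\in Y^\circ(\kappa')$.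

For $\rho\in\Pi$ we have $\pi(\rho S')=\rho(y)=y$. By (T2) there is $g_\rho\in\operatorname{GL}_d(\kappa')$ with $\rho(S'(a))=g_\rho^{-1}S'(a)g_\rho$ for all $a\in A$. Then
\[
g_{\rho\rho'}^{-1}S'(a)g_{\rho\rho'}=\rho\rho'(S'(a))=\bigl(g_\rho\,\rho(g_{\rho'})\bigr)^{-1}S'(a)\bigl(g_\rho\,\rho(g_{\rho'})\bigr).
\]
As $\operatorname{End}S'=\kappa'$, we get $g_\rho\,\rho(g_{\rho'})=\gamma(\rho,\rho')g_{\rho\rho'}$ with $\gamma(\rho,\rho')\in\kappa'^\times$. Evaluating $g_\rho\,\rho(g_{\rho'})\,\rho\rho'(g_{\rho''})$ with both bracketings gives
\[
\gamma(\rho,\rho')\gamma(\rho\rho',\rho'')=\rho(\gamma(\rho',\rho''))\gamma(\rho,\rho'\rho''),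
\]
so $\gamma$ is a $2$-cocycle. Since $H^2(\Pi,\kappa'^\times)=0$, there are $\lambda_\rho\in\kappa'^\times$ with $\gamma(\rho,\rho')=\lambda_\rho\,\rho(\lambda_{\rho'})\lambda_{\rho\rho'}^{-1}$. Replacing $g_\rho$ by $\lambda_\rho^{-1}g_\rho$, we have $g_\rho\,\rho(g_{\rho'})=g_{\rho\rho'}$. By Hilbert's Theorem 90 there is $b\in\operatorname{GL}_d(\kappa')$ with $g_\rho=b\,\rho(b)^{-1}$ for all $\rho$. Put $S''(a)=b^{-1}S'(a)b$. Since $g_\rho\,\rho(b)=b$,
\[
\rho(S''(a))=\rho(b)^{-1}g_\rho^{-1}S'(a)g_\rho\,\rho(b)=S''(a).
\]
So $S''$ has entries in $\kappa$, and $S_L=S''\otimes_\kappa L$ has the required property.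
\end{proof}

\subsection{End of the proof of Proposition~\ref{prop:div}}
The rigid $h_i$ are treated in Lemma~\ref{lem:rigid}. For the fixed non-rigid $h_i$, take $x$ and $F=\iota(x)\in U(k^s)$ as in Lemma~\ref{lem:twist}.

\emph{Step 1: there are exactly $c_i$ isomorphism classes of $S\in Y^\circ(k^s)$ with $\operatorname{Hom}(F,S)\ne0$.} The fiber $\mathcal I_F$ of $\mathcal I$ over $F$ is smooth over $k^s$ by Lemma~\ref{lem:smooth}. By (T1) and (T2) its $\bar k$-points form $c_i$ orbits, all of dimension $d^2-1$. By (G4) each orbit is closed in $\mathcal I_F(\bar k)$, hence also open. As $\bar k/k^s$ is purely inseparable, (F3) shows that each orbit comes from a nonempty open subscheme of $\mathcal I_F$, and that this subscheme has a $k^s$-point. By (F2) isomorphism over $k^s$ and over $\bar k$ coincide.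

\emph{Step 2: $\Gamma$ permutes these classes.} If $\operatorname{Hom}(F,S)\ne0$, then $\operatorname{Hom}(\sigma F,\sigma S)\ne0$, and $\sigma F\cong F$. Let $S$ represent one class and $\Gamma_S=\{\sigma\in\Gamma:\sigma S\cong S\}$. The entries of $S$ lie in a finite extension of $k$, so $\Gamma_S$ is an open subgroup. With $L=(k^s)^{\Gamma_S}$, the length of the $\Gamma$-orbit of the class is $[\Gamma:\Gamma_S]=[L:k]$. For $\sigma\in\Gamma_S$ we have $\sigma(\pi(S))=\pi(\sigma S)=\pi(S)$, so the coordinates of $\pi(S)$ lie in $L$. Lemma~\ref{lem:descent} provides $S_L$.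

\emph{Step 3: $m$ divides $[L:k]$.} Let $\mathbb D_L=\mathbb D\otimes_kL$, and let $\mathcal V$ be the kernel of
\[
\tilde x^*\colon\operatorname{Hom}_{A_L}(P_0^\alpha\otimes_K\mathbb D_L,S_L)\to\operatorname{Hom}_{A_L}(P_1^\alpha\otimes_K\mathbb D_L,S_L).
\]
The rule $(\delta\varphi)(w)=\varphi(w\delta)$ makes both spaces left $\mathbb D_L$-modules, with $L$ acting by scalars, and $\tilde x^*$ is $\mathbb D_L$-linear because $\tilde x$ commutes with right multiplications. So $\mathcal V$ is a left $\mathbb D$-vector space. By Lemma~\ref{lem:twist}, $\mathcal V\otimes_Lk^s\cong\operatorname{Hom}(F^m,S)=\operatorname{Hom}(F,S)^m$, so $\dim_L\mathcal V=m$ by (T1). Hence $m^2=\dim_k\mathbb D$ divides $\dim_k\mathcal V=m[L:k]$.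

The set of $c_i$ classes is a disjoint union of $\Gamma$-orbits of lengths divisible by $m$. So $m\mid c_i$, and Proposition~\ref{prop:div} is proved. \qed

\section{Components with $n(A)$ distinct summands}\label{sec:extremal}

To prove Theorem~\ref{thm:extremal} we show that an orthogonal list of $n$ distinct indecomposable vectors consists of rigid vectors. We need a converse to Lemma~\ref{lem:E}(d),(e): sign conditions on $\theta$ force the vanishing of $\mathbb E$ or $\operatorname{Hom}$ for a multiple of the vector. Saturation then removes the multiple. The converse comes from the following theorem on non-commutative rank \cite{FR,DM,IQS}. For a subspace $\mathcal B\subseteq\operatorname{Hom}_K(E_0,E_1)$ and $V\subseteq E_0$, let $\mathcal BV$ be the span of all $b(v)$.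

\begin{theorem}\label{thm:ncrk}
Let $E_0,E_1$ be finite-dimensional spaces over an infinite field $K$ and $\mathcal B\subseteq\operatorname{Hom}_K(E_0,E_1)$ a subspace. There is $m\ge1$ such that the maximal rank of an element of $\mathcal B\otimes\operatorname{Mat}_m(K)$ is $m\cdot\min_{V\subseteq E_0}(\dim E_0-\dim V+\dim\mathcal BV)$.
\end{theorem}

The case $\dim E_0\ne\dim E_1$ reduces to the square case. Enlarging $E_1$ changes neither side. Adding to $E_0$ a summand $E'$ on which $\mathcal B$ vanishes does not change ranks, and the new minimum is attained at some $V\supseteq E'$ and equals the old one.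

\begin{lemma}\label{lem:king}
Let $\beta\in\mathbb Z^n$ and let $X$ be a module.
\begin{itemize}
\item[(a)] If $\theta_\beta(Q)\ge0$ for all quotients $Q$ of $X$, there is $m\ge1$ with $E(F,X)=0$ for general $F\in H_{m\beta}$.
\item[(b)] If $\theta_\beta(Q)\le0$ for all submodules $Q$ of $X$, there is $m\ge1$ with $\operatorname{Hom}(F,X)=0$ for general $F\in H_{m\beta}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $E_j=\operatorname{Hom}(P_j^\beta,X)$ and $\mathcal B=\{w^*:w\in H_\beta\}$. The maps $F^*\colon E_0^m\to E_1^m$ with $F\in H_{m\beta}$ are the elements of $\mathcal B\otimes\operatorname{Mat}_m(K)$. By (G3) it suffices to find one $F$ with $F^*$ surjective in (a) and injective in (b). We show that the minimum in Theorem~\ref{thm:ncrk} is attained at a subspace that comes from a submodule.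

Let $\phi(V)=\dim\mathcal BV-\dim V$. From $\mathcal B(V+V')=\mathcal BV+\mathcal BV'$ and $\mathcal B(V\cap V')\subseteq\mathcal BV\cap\mathcal BV'$ we get $\phi(V\cap V')+\phi(V+V')\le\phi(V)+\phi(V')$. So the intersection of two minimizers of $\phi$ is a minimizer, and there is a smallest minimizer $V$. For $b\in\operatorname{Aut}P_0^\beta$ we have $\mathcal B(Vb)=\mathcal BV$ since $bH_\beta=H_\beta$. So $Vb$ is a minimizer of the same dimension, and $Vb=V$. Every endomorphism $b$ is the sum of units $(b-\lambda)+\lambda$ for suitable $\lambda\in K^\times$, so $V$ is stable under $\operatorname{End}P_0^\beta$. Let $\varphi_1,\dots,\varphi_N$ be a basis of $V$ and $X'=\sum_u\operatorname{im}\varphi_u$. A map $\psi\colon P_j^\beta\to X'$ lifts through the surjection $(P_0^\beta)^N\to X'$, so $\psi=\sum_u\varphi_ub_u$ with $b_u\colon P_j^\beta\to P_0^\beta$. For $j=0$ this gives $V=\operatorname{Hom}(P_0^\beta,X')$, and for $j=1$ it gives $\mathcal BV=\operatorname{Hom}(P_1^\beta,X')$. So the minimum equals $\dim E_0-\theta_\beta(X')$.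

In (a), $\theta_\beta(X')=\theta_\beta(X)-\theta_\beta(X/X')\le\theta_\beta(X)=\dim E_0-\dim E_1$, so some $F^*$ has rank at least $m\dim E_1$. In (b), $\theta_\beta(X')\le0$, so some $F^*$ has rank at least $m\dim E_0$.
\end{proof}

\begin{theorem}\label{thm:allrigid}
Let $g_1,\dots,g_n$ be $n=n(A)$ distinct indecomposable vectors with $e(g_i,g_j)=0$ for $i\ne j$. Then all $g_i$ are rigid.
\end{theorem}

\begin{proof}
By Theorem~\ref{thm:indep} the $g_j$ form a basis of $\mathbb Q^n$. Write $\langle g,v\rangle=\sum_sg_sv_s$, so $\theta_g(Q)=\langle g,\underline{\dim}\,Q\rangle$. Suppose $g_i$ is not rigid. Choose general $f\in H_{g_i}$ and $f_j\in H_{g_j}$, $j\ne i$, so that $E(f,f_j)=0=E(f_j,f)$. Let $N\ne0$ be as in Lemma~\ref{lem:E}(f) and $v=\underline{\dim}\,N\ne0$. Parts (d) and (e) of that lemma give $\langle g_j,v\rangle=0$ for $j\ne i$. So $v$ spans the line orthogonal to these $g_j$, and $\langle g_i,v\rangle\ne0$. If $e(g_i,g_i)$ were $0$, we could also choose $f'\in H_{g_i}$ with $E(f,f')=0=E(f',f)$ and get $\langle g_i,v\rangle=0$. Hence $e(g_i,g_i)\ne0$, and it suffices to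 derive $e(g_i,g_i)=0$.

Let $\eta=\sum_{j\ne i}g_j$ and $\beta_l=g_i+l\eta$ for $l\ge1$. By Corollary~\ref{cor:rules}, the list $mg_i,ml\eta$ is orthogonal for all $m\geq1$. By Lemma~\ref{lem:sum} the general $F\in H_{m\beta_l}$ has a summand $F_i\in H_{mg_i}$.

\emph{Case $\langle g_i,v\rangle>0$.} Let $Q\ne0$ be a quotient of $M_f$. Then $\theta_{g_j}(Q)\ge0$ for $j\ne i$ by Lemma~\ref{lem:E}(d). If all these numbers vanish, $\underline{\dim}\,Q$ is a positive multiple of $v$, and $\theta_{\beta_l}(Q)=\theta_{g_i}(Q)>0$. Otherwise $\theta_{\beta_l}(Q)\ge\theta_{g_i}(Q)+l$. Only finitely many dimension vectors occur, so $\theta_{\beta_l}(Q)>0$ for all such $Q$ when $l$ is large. By Lemma~\ref{lem:king}(a), $E(F,M_f)=0$ for general $F\in H_{m\beta_l}$. Then $E(F_i,f)=0$, so $e(mg_i,g_i)=0$.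

\emph{Case $\langle g_i,v\rangle<0$.} Let $Q\ne0$ be a submodule of $\tau f$. Then $\theta_{g_j}(Q)\le0$ for $j\ne i$ by Lemma~\ref{lem:E}(e). If all these numbers vanish, $\underline{\dim}\,Q$ is a positive multiple of $v$, and $\theta_{\beta_l}(Q)<0$. Otherwise $\theta_{\beta_l}(Q)\le\theta_{g_i}(Q)-l$. So $\theta_{\beta_l}(Q)<0$ for all such $Q$ when $l$ is large. By Lemma~\ref{lem:king}(b), $\operatorname{Hom}(M_F,\tau f)=0$ for general $F\in H_{m\beta_l}$. Then $E(f,F_i)=0$ by Lemma~\ref{lem:E}(a),(b), so $e(g_i,mg_i)=0$.

In both cases $e(mg_i,mg_i)=0$ by Corollary~\ref{cor:rules}(a), and $e(g_i,g_i)=0$ by Theorem~\ref{thm:sat}.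
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}]
Let $\Sigma(Z)=n$ in \eqref{eq:CBS}. By Corollary~\ref{cor:gvec} and Theorem~\ref{thm:allrigid} the $g$-vectors $\alpha_i$ are rigid. The dense set $V(Z_i^\circ)$ meets the open set where $E(f,f)=0$, so $E(Z_i)=0$ by Proposition~\ref{prop:dense}. Lemma~\ref{lem:summands} gives $c(Z)=E(Z)=0$ and $c(Z_i)=0$. So $Z=\overline{\mathcal O_M}$ and $Z_i=\overline{\mathcal O_{M_i}}$ with $M$ $\tau$-rigid and $M_i$ indecomposable. A general point of $G_d\times\prod_iZ_i^{a_i}$ shows $M\cong\bigoplus_iM_i^{a_i}$, and the $M_i$ are pairwise non-isomorphic as the $Z_i$ are different. Since $c(Z)=0$ whenever $\Sigma(Z)=n$, Theorem~\ref{thm:main} shows that $c(Z)>0$ forces $\Sigma(Z)\le n-1$.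

Conversely, let $M=\bigoplus_{i=1}^nM_i^{a_i}$ be $\tau$-rigid with pairwise non-isomorphic indecomposable $M_i$. For a minimal presentation $f\colon Q_1\to Q_0$ of $M$, the space $\operatorname{Ext}^1(M,M)=\operatorname{Hom}(\operatorname{im}f,M)/\operatorname{Hom}(Q_0,M)|_{\operatorname{im}f}$ embeds in $\mathbb E(f,M)\cong D\operatorname{Hom}(M,\tau_AM)=0$. By Lemma~\ref{lem:tangent}, $Z=\overline{\mathcal O_M}$ is the only component containing $M$, and $c(Z)=E(Z)=0$. The $M_i$ are $\tau$-rigid too, so the $Z_i=\overline{\mathcal O_{M_i}}$ are indecomposable components. They are different, because an orbit closure contains only one dense orbit. The closure of $Z_1^{a_1}\oplus\dots\oplus Z_n^{a_n}$ is irreducible and contains $\mathcal O_M$, so it lies in $Z$ and equals $Z$. By the uniqueness of \eqref{eq:CBS}, $\Sigma(Z)=n$.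

The left module $A$ has $\tau_AA=0$ and $n$ non-isomorphic indecomposable summands, so $Z=\overline{\mathcal O_A}$ attains the bound $n$. For $n\ge2$ let $A=\Lambda_2\times K^{n-2}$, with simple projective modules $S_3,\dots,S_n$ for the factor $K^{n-2}$. Let $Z\subseteq\operatorname{mod}(A,n)$ be the set of modules with dimension vector $(1,\dots,1)$. It is open, closed and the image of $G_n\times K^2$, so it is a component. It fibers over $G_n/(K^\times)^n$ with fibers $K^2$, so $\dim Z=n^2-n+2$. The general point is $M=M_f\oplus S_3\oplus\dots\oplus S_n$ with $0\ne f\in H_\delta$. It has $\dim\operatorname{End}M=n-1$, so $c(Z)=1$. Also $\hom(M,\tau_AM)=E(f,M)=E(f,f)=1$, since $\operatorname{Hom}(P_2,S_s)=0$ for $s\ge3$. So $Z\in\operatorname{Irr}^\tau(A)$. It is the direct sum of the indecomposable component of modules with dimension vector $(1,1,0,\dots,0)$ and the points $S_3,\dots,S_n$ of the finite set $\operatorname{mod}(A,1)$. Hence $\Sigma(Z)=n-1$.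
\end{proof}

\begin{thebibliography}{9}

\bibitem{DM} Derksen and Makam, Adv. Math. 310 (2017).

\bibitem{FR} Fortin and Reutenauer, S\'em. Lothar. Combin. 52 (2004).

\bibitem{GLS} Christof Gei{\ss}, Daniel Labardini-Fragoso and Jan Schr\"oer, \emph{Semicontinuous maps on module varieties}, arXiv:2302.02085 (2023).

\bibitem{IQS} Ivanyos, Qiao and Subrahmanyam, Comput. Complexity 27 (2018).

\bibitem{Ros56} Rosenlicht, Amer. J. Math. 78 (1956), 401--443.

\bibitem{Ros63} Rosenlicht, An. Acad. Brasil. Ci\^enc. 35 (1963), 487--489.

\end{thebibliography}
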